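\title{Random induced subcomplexes of finite buildings are spherical}

\begin{abstract}
Keep each vertex of a finite $d$-dimensional building $\Delta$ independently with probability at least $p$, and let $X$ be the subcomplex induced on the vertices kept. We prove that $X$ is $d$-dimensional and $(d-1)$-connected except with probability at most $c_1e^{-c_2\,\mathrm{th}(\Delta)}$, where $\mathrm{th}(\Delta)$ is the thickness and $c_1,c_2>0$ depend only on $d$ and $p$. For a uniformly random induced subcomplex the failure probability is at least $2^{-\mathrm{th}(\Delta)-h_d}$, so along a sequence of finite $d$-dimensional buildings the proportion of spherical induced subcomplexes tends to $1$ if and only if the thickness tends to infinity. The conclusion persists when $p$ decays like a small power of the thickness, and ``spherical'' can be strengthened to ``homotopy Cohen--Macaulay''. The proof retracts the building onto $X$, one simplex at a time, using cones of bounded size toward a chamber.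
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Delta$ be a finite simplicial complex with vertex set $V(\Delta)$. The subcomplex \emph{induced} on a set $A\subseteq V(\Delta)$ consists of all simplices of $\Delta$ whose vertices lie in $A$. We write $\mathcal P(\Delta)$ for the set of induced subcomplexes; it has $2^{|V(\Delta)|}$ elements. A complex is \emph{$d$-spherical} if it is $d$-dimensional and $(d-1)$-connected; equivalently, it is $d$-dimensional and homotopy equivalent to a wedge of $d$-spheres. Here ``$(-1)$-connected'' means nonempty. If $\dim\Delta=d$, we write $\mathcal S(\Delta)\subseteq\mathcal P(\Delta)$ for the set of $d$-spherical induced subcomplexes.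

We regard buildings as simplicial complexes; Section~\ref{sec:background} recalls the definitions. The maximal simplices of a building are its \emph{chambers}, all of the same dimension $d$, and the simplices of codimension one are its \emph{panels}. The \emph{thickness} $\mathrm{th}(\Delta)$ is the least number of chambers containing a panel. It measures how much the building branches at the place where it branches least. By the Solomon--Tits theorem a finite $d$-dimensional building is $d$-spherical, that is, $\Delta\in\mathcal S(\Delta)$. One may ask how much of this survives when about half of the vertices are deleted at random. The following question comes from the paper of Schesler and Zaremsky~\cite{SZ}.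

\begin{quote}
Let $d\in\mathbb N$ and let $(\Delta_n)_{n\in\mathbb N}$ be finite $d$-dimensional buildings with $\mathrm{th}(\Delta_n)\to\infty$. Is it true that $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|\to1$?
\end{quote}

A uniformly random element of $\mathcal P(\Delta)$ is the subcomplex $X$ induced on a random set that contains each vertex independently with probability $\frac12$. So $|\mathcal S(\Delta)|/|\mathcal P(\Delta)|$ is the probability that $X$ is $d$-spherical. For one family of buildings it can be written down.

\begin{example}\label{ex:joins}
Let $T_0,\dots,T_d$ be finite sets with $|T_j|=t_j\ge2$, viewed as $0$-dimensional complexes. The join $\Delta=T_0*\dots*T_d$ is a building; for $d=1$ it is a complete bipartite graph. A panel omits one factor $T_j$ and lies in $t_j$ chambers, so $\mathrm{th}(\Delta)=\min_jt_j$. An induced subcomplex is a join $A_0*\dots*A_d$ with $A_j\subseteq T_j$. It is $d$-dimensional exactly when every $A_j$ is nonempty, and then it is $(d-1)$-connected, by (T1) in Section~\ref{sec:background}. Hence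
\[
\frac{|\mathcal S(\Delta)|}{|\mathcal P(\Delta)|}=\prod_{j=0}^d\bigl(1-2^{-t_j}\bigr),
\qquad
2^{-\mathrm{th}(\Delta)}\le 1-\frac{|\mathcal S(\Delta)|}{|\mathcal P(\Delta)|}\le(d+1)\,2^{-\mathrm{th}(\Delta)} .
\]
Both hypotheses of the question are visible here. Many vertices are not enough: for $d=1$ and $t_0=2$ the ratio stays below $\frac34$ however large $t_1$ is. And $d$ must be fixed: if all $t_j$ equal $t$ and $d+1=2^t$, the ratio is at most $e^{-1}$.
\end{example}

The example suggests the answer yes, with a failure probability that is exponentially small in the thickness. A given panel of $X$ loses all of its chambers with probability at most $2^{-\mathrm{th}(\Delta)}$, and if the number of panels is polynomial in the thickness, then with high probability no accident of this kind occurs anywhere. The difficulty is that $(d-1)$-connectedness is not a local property: spheres in $X$ of every size have to be filled inside $X$.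

\subsection{Results}

Let $p\in(0,1]$. A \emph{$p$-random subcomplex} of $\Delta$ is the subcomplex induced on a random vertex set that contains the vertices $v$ independently, with probabilities $p(v)\ge p$; the numbers $p(v)$ are otherwise arbitrary.

\begin{theorem}\label{thm:upper}
For every $d\ge0$ and $p\in(0,1]$ there are $c_1,c_2>0$, depending only on $d$ and $p$, such that for every finite $d$-dimensional building $\Delta$ and every $p$-random subcomplex $X$ of $\Delta$,
\[
\Pr(X\text{ is not }d\text{-spherical})\le c_1e^{-c_2\,\mathrm{th}(\Delta)} .
\]
\end{theorem}

The case $p(v)\equiv\frac12$ answers the question in the affirmative. The hypothesis on the thickness is also necessary.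

\begin{theorem}\label{thm:lower}
For every $d$ there is $h_d$ such that every finite $d$-dimensional building $\Delta$ satisfies
\[
1-\frac{|\mathcal S(\Delta)|}{|\mathcal P(\Delta)|}\ge2^{-\mathrm{th}(\Delta)-h_d}.
\]
Hence, for finite $d$-dimensional buildings $\Delta_n$, we have $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|\to1$ if and only if $\mathrm{th}(\Delta_n)\to\infty$, and the rate $e^{-\Theta_d(\mathrm{th}(\Delta))}$ in Theorem~\ref{thm:upper} is of the correct order in the exponent.
\end{theorem}

Write $|\sigma|$ for the number of vertices of a simplex $\sigma$. A complex $X$ is \emph{homotopy Cohen--Macaulay of dimension $d$} if for every simplex $\sigma\in X$, including $\sigma=\emptyset$, the link $\operatorname{lk}_X(\sigma)$ is $(d-|\sigma|)$-dimensional and $(d-|\sigma|-1)$-connected. The empty complex has dimension $-1$ and every complex is $(-2)$-connected, so for $|\sigma|=d+1$ the condition says only that the link is empty. For $\sigma=\emptyset$ it says that $X$ is $d$-spherical.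

\begin{theorem}\label{thm:strong}
For every $d\ge0$ there is $\varepsilon_d>0$ with the following properties. Let $\Delta_n$ be finite $d$-dimensional buildings with $\mathrm{th}(\Delta_n)\to\infty$, let $p_n\in(0,1]$ satisfy $p_n\ge\mathrm{th}(\Delta_n)^{-\varepsilon_d}$, and let $X_n$ be a $p_n$-random subcomplex of $\Delta_n$.
\begin{enumerate}
\item[(i)] The probability that $X_n$ is $d$-spherical tends to $1$.
\item[(ii)] The probability that $X_n$ is homotopy Cohen--Macaulay of dimension $d$ tends to $1$. Moreover, for fixed $p\in(0,1]$ there are $c_1,c_2>0$, depending only on $d$ and $p$, such that a $p$-random subcomplex of a finite $d$-dimensional building $\Delta$ fails to be homotopy Cohen--Macaulay of dimension $d$ with probability at most $c_1e^{-c_2\,\mathrm{th}(\Delta)}$.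
\end{enumerate}
\end{theorem}

Section~\ref{sec:planes} carries out the method by hand for projective planes, and Section~\ref{sec:background} collects the standard facts. Sections~\ref{sec:counting}--\ref{sec:retraction} prove Theorem~\ref{thm:upper}; Sections~\ref{sec:lower} and~\ref{sec:strong} prove Theorems~\ref{thm:lower} and~\ref{thm:strong}.

\section{The method for projective planes}\label{sec:planes}

Take a projective plane of order $q\ge2$. It has $q^2+q+1$ points and as many lines; each line has $q+1$ points and each point lies on $q+1$ lines. Its incidence graph $\Delta$, with an edge between a point and a line through it, is a $1$-dimensional building. The chambers are the edges, the panels are the vertices, and $\mathrm{th}(\Delta)=q+1$. Let $X$ be a uniformly random induced subgraph. It is $1$-spherical if and only if it is connected and has an edge.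

We join any two nonadjacent vertices by many short paths with pairwise disjoint interiors. Write $az$ for the line through distinct points $a$ and $z$.
\begin{itemize}
\item \emph{Two points $a\ne b$.} Only $2q+1<q^2+q+1$ lines pass through $a$ or $b$, so some line $\mu$ avoids both. For each of the $q$ points $z\in\mu$ not on $ab$, take the path $a,\ az,\ z,\ bz,\ b$. For $z\ne z'$ we have $az\ne az'$ and $bz\ne bz'$, since otherwise $a$ or $b$ would lie on $zz'=\mu$. Also $az\neq bz'$ for all $z,z'$, since otherwise this line is $ab$ and contains $z$. So the $q$ paths have disjoint interiors with three vertices each, and the probability that no interior survives in $X$ is $(7/8)^q$.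
\item \emph{Two lines.} Exchange the roles of points and lines.
\item \emph{A point $a$ and a line $\lambda$ not through $a$.} The $q+1$ paths $a,\ az,\ z,\ \lambda$ with $z\in\lambda$ have disjoint interiors with two vertices each. No interior survives with probability $(3/4)^{q+1}\le(7/8)^q$.
\end{itemize}
The $q+1$ edges $\{az,z\}$ of the last case are pairwise disjoint, so $X$ has no edge with probability at most $(3/4)^{q+1}$. A union bound over pairs of vertices gives
\[
\Pr(X\text{ is not }1\text{-spherical})\le 4(q^2+q+1)^2\,(7/8)^q+(3/4)^{q+1}.
\]
In the other direction, suppose that $X$ contains a point $a$ and a line $\lambda$ not through $a$, but none of the $q+1$ lines through $a$. Then $a$ is an isolated vertex of $X$ and not the only vertex, so $X$ is disconnected. This happens with probability $2^{-(q+1)-2}$.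

The upper bound rests on three facts: a pair of vertices is filled by a path of \emph{bounded size}; there are \emph{about $q$ disjoint} fillings, so all of them fail with exponentially small probability; and there are only \emph{polynomially many} pairs. Each fact has a counterpart in general (Sections~\ref{sec:cones}, \ref{sec:disjoint} and~\ref{sec:counting}). The paths become cones toward a chamber, and the pairs become vertex sets of bounded size.

For $d\ge2$ a fourth idea is needed. A $0$-sphere has two points, but a loop in $X$ can have any length, and the number of loops of a given length grows too quickly for a union bound. The remedy can be seen in the plane as well. Suppose any two vertices of $X$ are joined in $X$. Send every deleted vertex to a fixed vertex $x_0$ of $X$, and send every edge not in $X$ to a path in $X$ between the images of its endpoints. This is a retraction of $|\Delta|$ onto $|X|$. Conversely, a retract of a $(d-1)$-connected space is $(d-1)$-connected, and a retraction can be built one simplex at a time, so that only sets of bounded size ever have to be filled. This is the content of Section~\ref{sec:retraction}.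

\section{Background}\label{sec:background}

The facts on buildings below are standard in the theory of Tits; see \cite{Ronan} and \cite{AB}.

\subsection{Coxeter complexes}

Let $(W,\{s_i\}_{i\in I})$ be a Coxeter system with $W$ finite and $|I|=d+1$. Let $m_{ij}$ be the order of $s_is_j$, let $\ell$ be the word length, and let $W_J=\langle s_j:j\in J\rangle$ for $J\subseteq I$. A word $s_{i_1}\cdots s_{i_l}$ is \emph{reduced} if the element it spells has length $l$. Every coset $W_Jw$ has a unique shortest element. The system is \emph{irreducible} if the graph on $I$ with an edge $\{i,j\}$ whenever $m_{ij}\ge3$ is connected.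

The group $W$ acts on $\mathbb R^{d+1}$ as a finite group generated by orthogonal reflections, without nonzero fixed vectors. The reflection hyperplanes cut the unit sphere $S^d$ into spherical simplices, and the resulting triangulation is the \emph{Coxeter complex} $\Sigma(W)$. The intersection of $S^d$ with a reflection hyperplane is a \emph{wall}, and the closed hemispheres bounded by walls are the \emph{roots}. The vertices of a chamber form a basis of $\mathbb R^{d+1}$. A point of $S^d$ lies on no wall if and only if it is interior to a chamber. Each wall is a subcomplex that triangulates a $(d-1)$-sphere, and each panel lies in exactly one wall and in exactly two chambers. The vertices are colored by \emph{types} $i\in I$ so that each chamber has one vertex of each type, and there is a chamber $C_0$ such that $s_i$ is the reflection in the wall that contains all vertices of $C_0$ except the one of type $i$. The group $W$ acts simply transitively on the chambers, and its elements are exactly the type-preserving automorphisms of $\Sigma(W)$.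

\subsection{Buildings}

A \emph{building} is a simplicial complex $\Delta$ that is a union of subcomplexes, the \emph{apartments}, such that each apartment is a Coxeter complex, any two simplices lie in a common apartment, and for any two apartments containing simplices $\sigma$ and $\tau$ there is an isomorphism between them fixing $\sigma$ and $\tau$ pointwise. A finite building has finite apartments, so its Coxeter group $W$ is finite: finite buildings are of spherical type. The vertices of $\Delta$ are colored by $I$ so that each apartment is isomorphic to $\Sigma(W)$ by a type-preserving isomorphism. We call $\Delta$ \emph{irreducible} if its Coxeter system is. Always $\mathrm{th}(\Delta)\ge2$, and $\Delta$ is \emph{thick} if $\mathrm{th}(\Delta)\ge3$.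

An \emph{$i$-panel} is a panel with no vertex of type $i$. Two chambers are \emph{$i$-adjacent} if they are distinct and share an $i$-panel, that is, if they differ exactly in their vertex of type $i$. A \emph{gallery of type $(i_1,\dots,i_l)$} is a sequence of chambers $E_0,\dots,E_l$ with $E_{j-1}$ and $E_j$ $i_j$-adjacent for all $j$. It is \emph{minimal} if no shorter gallery joins $E_0$ to $E_l$, and then $l=\operatorname{dist}(E_0,E_l)$. In $\Sigma(W)$ the distance between two chambers is the number of walls that separate them. For chambers $D,C$ of $\Delta$, choose an apartment containing both and a type-preserving isomorphism onto $\Sigma(W)$ that sends $D$ to $C_0$. It sends $C$ to $wC_0$ for some $w\in W$ that does not depend on the choices; this is the \emph{Weyl distance} $\delta(D,C)=w$.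

\begin{enumerate}
\item[(B1)] If apartments $\Sigma,\Sigma'$ share a chamber, there is a type-preserving isomorphism $\Sigma\to\Sigma'$ fixing $\Sigma\cap\Sigma'$ pointwise. Every minimal gallery of $\Delta$ between two chambers of $\Sigma$ lies in $\Sigma$. There is a type-preserving simplicial retraction $\Delta\to\Sigma$.
\item[(B2)] Let $\sigma$ be a simplex, $R_\sigma$ the set of chambers containing it, and $J=I\setminus\operatorname{type}(\sigma)$. Then $\delta(D',D)\in W_J$ for $D',D\in R_\sigma$. For each chamber $C$ there is a unique chamber $D=\operatorname{proj}_\sigma C\in R_\sigma$ such that $\delta(D',C)=\delta(D',D)\,\delta(D,C)$, with lengths adding, for all $D'\in R_\sigma$. The element $\delta(D,C)$ is the shortest in $W_J\,\delta(D,C)$. Every apartment containing $C$ and $\sigma$ contains $\operatorname{proj}_\sigma C$.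
\item[(B3)] If $w=s_{i_1}\cdots s_{i_l}$ is reduced, then $\delta(D,C)=w$ if and only if there is a gallery of type $(i_1,\dots,i_l)$ from $D$ to $C$, and this gallery is then unique. A gallery is minimal if and only if its type is a reduced word.
\item[(B4)] (Solomon--Tits) A $d$-dimensional building of spherical type is $(d-1)$-connected.
\item[(B5)] A building of spherical type is a join $\Delta^1*\dots*\Delta^k$ of irreducible buildings. A panel of the join is the join of a panel of one factor with chambers of the others, so $\mathrm{th}(\Delta)=\min_j\mathrm{th}(\Delta^j)$. If $\sigma$ is not a chamber, $\operatorname{lk}_\Delta(\sigma)$ is a building of dimension $d-|\sigma|$ with Coxeter group $W_J$, $J=I\setminus\operatorname{type}(\sigma)$. Its panels correspond to the panels of $\Delta$ containing $\sigma$, so $\mathrm{th}(\operatorname{lk}_\Delta(\sigma))\ge\mathrm{th}(\Delta)$.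
\item[(B6)] A \emph{generalized $m$-gon} is a $1$-dimensional building whose Coxeter group is dihedral of order $2m$; for $m=2$ it is a complete bipartite graph. A finite thick generalized $m$-gon has $m\in\{2,3,4,6,8\}$ (Feit--Higman, 1964). For $m\ge3$ it has an order $(s,t)$: the vertices of one type have valence $s+1$ and those of the other type have valence $t+1$. Moreover $s=t$ if $m=3$; $s\le t^2$ and $t\le s^2$ if $m\in\{4,8\}$ (D.~Higman); and $s\le t^3$ and $t\le s^3$ if $m=6$ (Haemers--Roos, 1981).
\item[(B7)] For each $r\ge3$ there are finitely many irreducible finite Coxeter groups of rank $r$.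
\end{enumerate}

Put $g_0=2$, $g_1=16$, and for $d\ge2$ let $g_d$ be the largest order of an irreducible finite Coxeter group of rank $d+1$, which exists by (B7). A finite irreducible building of dimension $d$ has $|W|\le g_d$ unless it is a generalized $m$-gon with $m\ge9$, and by (B6) such a polygon is not thick.

\emph{Apartments as round spheres.} Let $\theta$ be a type-preserving isomorphism from an apartment $\Sigma$ onto $\Sigma(W)$. Send the point $\sum t_uu\in|\Sigma|$, written in barycentric coordinates, to the unit vector in the direction of $\sum t_u\theta(u)$. This is a homeomorphism $|\Sigma|\to S^d$ that takes simplices to the corresponding spherical simplices. Two choices of $\theta$ differ by an element of $W$, which is an orthogonal map. So we may treat each $|\Sigma|$ as a round sphere, and a type-preserving isomorphism of apartments as the restriction of an orthogonal map.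

\subsection{Topology}

Homology is reduced, with coefficients in $\mathbb Q$ and $\tilde H_{-1}(\emptyset)=\mathbb Q$. Let $Y,Z$ be finite simplicial complexes, and let $Z^{(k)}$ denote the $k$-skeleton.
\begin{enumerate}
\item[(T1)] (Milnor) If $Y$ is $m$-connected and $Z$ is $n$-connected, $m,n\ge-1$, then $Y*Z$ is $(m+n+2)$-connected.
\item[(T2)] (K\"unneth formula for joins) $\tilde H_{n+1}(Y*Z)\cong\bigoplus_{i+j=n}\tilde H_i(Y)\otimes\tilde H_j(Z)$.
\item[(T3)] The pair $(|Z|,|Z^{(k)}|)$ is $k$-connected: a map from a $k$-dimensional disk to $|Z|$ that sends the boundary into $|Z^{(k)}|$ is homotopic, relative to the boundary, to a map into $|Z^{(k)}|$.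
\item[(T4)] If $Z$ is $n$-connected, then $\tilde H_i(Z)=0$ for all $i\le n$.
\end{enumerate}

\section{Irreducible buildings have polynomially many simplices}\label{sec:counting}

A union bound needs the number of vertices to be polynomial in the thickness. For joins this fails: in Example~\ref{ex:joins}, $t_1$ can be arbitrarily large compared with $t_0$. We therefore treat the factors of a join separately.

Let $\Delta=\Delta^1*\dots*\Delta^k$ as in (B5), with $d_j=\dim\Delta^j$, so that $d=\sum_jd_j+k-1$ and $k\le d+1$. If $X$ is a $p$-random subcomplex of $\Delta$, then $X=X^1*\dots*X^k$, where the $X^j=X\cap\Delta^j$ are independent $p$-random subcomplexes of the factors.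

\begin{lemma}\label{lem:join}
If $Y$ is $m$-spherical and $Z$ is $n$-spherical, $m,n\ge0$, then $Y*Z$ is $(m+n+1)$-spherical. Hence $X$ is $d$-spherical as soon as each $X^j$ is $d_j$-spherical.
\end{lemma}

\begin{proof}
The join has dimension $m+n+1$, and by (T1) it is $\bigl((m-1)+(n-1)+2\bigr)$-connected. The second claim follows by induction on $k$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $\Delta$ be a finite thick irreducible building of dimension $d\ge1$. Put $q=\mathrm{th}(\Delta)-1$, $g=g_d$ and $\nu=3^dg$.
\begin{enumerate}
\item[(a)] For each $i\in I$ there is $q_i$ such that every $i$-panel lies in exactly $q_i+1$ chambers, and $q\le q_i\le q^{3^d}$.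
\item[(b)] $\Delta$ has at most $gq^\nu$ chambers, at most $(d+1)gq^\nu$ vertices and at most $2^{d+1}gq^\nu$ simplices.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a chamber $C$ let $q_i(C)+1$ be the number of chambers containing the $i$-panel of $C$. Any two chambers lie in an apartment and are joined by a gallery, so it suffices to show $q_i(C)=q_i(C')$ for $k$-adjacent chambers $C,C'$. If $k=i$, their $i$-panels coincide. If $k\ne i$, remove from $C$ its vertices of types $i$ and $k$. The result $\tau$ is also a face of $C'$, and by (B5) its link is a finite thick generalized $m_{ik}$-gon. In this link $C$ and $C'$ become edges, their $i$-panels become their endpoints of type $k$, and $q_i(C)+1$ and $q_i(C')+1$ are the valences of these endpoints. All vertices of type $k$ in the link have the same valence: by (B6) if $m_{ik}\ge3$, and because the link is complete bipartite if $m_{ik}=2$.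

By the definition of thickness, $q=\min_iq_i$. If $m_{ik}\ge3$, the link above has order $(q_i,q_k)$, so $q_i\le q_k^3$ by (B6). By irreducibility, any $i$ is joined to an index $k$ with $q_k=q$ by a path of at most $d$ such steps, and $q_i\le q^{3^d}$ follows.

(b) Fix a chamber $D$ and a reduced word $w=s_{i_1}\cdots s_{i_l}$. By (B3) the chambers $C$ with $\delta(D,C)=w$ correspond to the galleries of type $(i_1,\dots,i_l)$ starting at $D$, and by (a) there are $q_{i_1}\cdots q_{i_l}$ of these. The initial subwords spell elements of different lengths, so $l\le|W|\le g$ and the product is at most $q^\nu$. Sum over $w\in W$. Every simplex is a face of a chamber, and a chamber has $d+1$ vertices and $2^{d+1}$ faces.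
\end{proof}

Thickness enters here through $|W|\le g_d$ and through the existence of the order in (B6); irreducibility enters through the upper bound on $q_i$.

\section{Cones toward a chamber}\label{sec:cones}

In this section $\Delta$ is a finite building of dimension $d\ge1$ and $g\ge|W|$. We want to contract a small subcomplex $K$ inside a subcomplex whose size is bounded in terms of $|V(K)|$ and $g$. In a single apartment, one would push $K$ along great circles to a point $x$ in the interior of a chamber $C$. In the building each simplex of $K$ lies in some apartment together with $C$, but the apartment depends on the simplex. We need a description of the region swept out that does not refer to apartments, and minimal galleries provide it.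

\begin{definition}
For a chamber $C$ and a nonempty simplex $\sigma$, let $\Gamma(C,\sigma)$ be the set of chambers that lie on a minimal gallery from $\operatorname{proj}_\sigma C$ to $C$. For a nonempty subcomplex $K$, the \emph{cone} $M(C,K)$ is the subcomplex formed by all faces of the chambers in $\bigcup_{\emptyset\ne\sigma\in K}\Gamma(C,\sigma)$.
\end{definition}

The cone contains $C$, and it contains $K$ because $\sigma$ is a face of $\operatorname{proj}_\sigma C$.

\begin{example}\label{ex:tripod}
In a projective plane let $C=\{z,\lambda\}$, with $z$ a point on the line $\lambda$, and let $a$ be a point not on $\lambda$. A chamber $\{a,\mu\}$ shares no vertex with $C$, so its distance to $C$ is at least $2$. A gallery of length $2$ changes the point once and the line once. Its middle chamber is $\{z,\mu\}$ or $\{a,\lambda\}$; the second is excluded, and the first forces $\mu=az$. Since the projection is the chamber of $R_a$ nearest to $C$ by (B2), we get $\operatorname{proj}_aC=\{a,az\}$, and $\Gamma(C,a)$ consists of the three edges of the path $a,\ az,\ z,\ \lambda$. If $b$ is a second point off $\lambda$ and $z\notin ab$, then $M(C,\{a,b\})$ is the path $a,\ az,\ z,\ bz,\ b$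 of Section~\ref{sec:planes} with the edge $C$ attached at $z$.
\end{example}

Call $\alpha\in W$ a \emph{prefix} of $w\in W$ if $\ell(w)=\ell(\alpha)+\ell(\alpha^{-1}w)$. Concatenating reduced words for $\alpha$ and $\alpha^{-1}w$ then gives a reduced word for $w$ whose first $\ell(\alpha)$ letters spell $\alpha$.

\begin{lemma}\label{lem:prefix}
Let $D=\operatorname{proj}_\sigma C$ and $w=\delta(D,C)$. For every $E\in\Gamma(C,\sigma)$ the element $\delta(D,E)$ is a prefix of $w$. Let $\alpha$ be a prefix of $w$, let $s_{i_1}\cdots s_{i_l}$ be a reduced word for $w$ whose first $k=\ell(\alpha)$ letters spell $\alpha$, and let $E_0,\dots,E_l$ be the gallery of type $(i_1,\dots,i_l)$ from $D$ to $C$. Then $E_k$ is the only chamber $E\in\Gamma(C,\sigma)$ with $\delta(D,E)=\alpha$. In particular $|\Gamma(C,\sigma)|\le g$, and if $|V(K)|\le n$ then $M(C,K)$ has at most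
\[
\varphi(n):=2^n g\,(d+1)
\]
vertices.
\end{lemma}

\begin{proof}
Let $E$ lie on a minimal gallery from $D$ to $C$. By (B3) the type of this gallery is a reduced word for $w$, and the parts of the word before and after $E$ are reduced words for $\delta(D,E)$ and $\delta(E,C)$. So $w=\delta(D,E)\,\delta(E,C)$ with lengths adding, which proves the first claim. If $\delta(D,E)=\alpha$, then $\delta(E,C)=\alpha^{-1}w$, and (B3) gives galleries of type $(i_1,\dots,i_k)$ from $D$ to $E$ and of type $(i_{k+1},\dots,i_l)$ from $E$ to $C$. Their concatenation is $E_0,\dots,E_l$ by uniqueness, so $E=E_k$. Conversely, $E_0,\dots,E_l$ is minimal and $\delta(D,E_k)=\alpha$ by (B3). Finally, $K$ has at most $2^n$ simplices, each contributes at most $g$ chambers, and each chamber has $d+1$ vertices.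
\end{proof}

\begin{lemma}\label{lem:null}
If $\dim K\le d-1$, the inclusion $|K|\to|M(C,K)|$ is null-homotopic.
\end{lemma}

\begin{proof}
Fix a point $x$ in the interior of $C$.

\emph{Step 1: arcs to $x$ stay in the cone.} Let $\rho$ be a nonempty simplex with $\dim\rho\le d-1$, let $\Sigma$ be an apartment containing $C$ and $\rho$, viewed as a round sphere, and let $y\in|\rho|$. The point $x$ lies on no wall, hence neither does its antipode $-x$, which is therefore interior to a chamber. Since $y$ lies in a simplex of dimension at most $d-1$, we have $y\neq-x$, and we may define
\[
h_\Sigma(y,t)=\frac{(1-t)y+tx}{\|(1-t)y+tx\|}\in|\Sigma|,\qquad 0\le t\le1 .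
\]
We claim that this arc lies in the union of the closed chambers of $\Gamma(C,\rho)$.

Let $D=\operatorname{proj}_\rho C$. It lies in $\Sigma$ by (B2), and by (B1) the minimal galleries from $D$ to $C$ in $\Delta$ are those in $\Sigma$. Let $E$ be a chamber of $\Sigma$ and count separating walls. A wall that separates $D$ from $C$ separates $E$ from exactly one of them. A wall that does not separate $D$ from $C$ separates $E$ from both or from neither. Thus $\operatorname{dist}(D,E)+\operatorname{dist}(E,C)-\operatorname{dist}(D,C)$, computed in $\Sigma$, is twice the number of walls that separate $E$ from both $D$ and $C$. Therefore $E\in\Gamma(C,\rho)$ if and only if $E$ lies in every root that contains both $D$ and $C$.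

Let $\{z:\langle z,\xi\rangle\ge0\}$ be such a root. Then $\langle x,\xi\rangle>0$, because $x$ is interior to $C$, and $\langle y,\xi\rangle\ge0$, because $y\in|\rho|\subseteq|D|$. So $z=h_\Sigma(y,t)$ with $t>0$ satisfies $\langle z,\xi\rangle>0$ for all these finitely many roots. Let $E$ be a chamber of $\Sigma$ with $z\in|E|$. Interior points of $E$ near $z$ satisfy the same strict inequalities, and no wall meets the interior of $E$, so $E$ lies in all these roots and $E\in\Gamma(C,\rho)$. For $t=0$ we have $y\in|D|$ and $D\in\Gamma(C,\rho)$.

\emph{Step 2: the arcs do not depend on the apartment.} Let $\Sigma'$ be another apartment containing $C$ and $\rho$. Let $\psi\colon\Sigma\to\Sigma'$ be the isomorphism of (B1) that fixes $\Sigma\cap\Sigma'$ pointwise. It fixes $x$ and $y$ and is the restriction of an orthogonal map, so $\psi(h_\Sigma(y,t))=h_{\Sigma'}(y,t)$. By Step~1 the point $h_\Sigma(y,t)$ lies in a chamber of $\Gamma(C,\rho)$, and by (B1) and (B2) this chamber belongs to both $\Sigma$ and $\Sigma'$. So $\psi$ fixes the point, and $h_\Sigma(y,t)=h_{\Sigma'}(y,t)$.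

\emph{Step 3: the homotopy.} For each nonempty $\sigma\in K$ choose an apartment $\Sigma_\sigma$ containing $C$ and $\sigma$, and put $h=h_{\Sigma_\sigma}$ on $|\sigma|\times[0,1]$. This map is continuous, and by Step~1 it takes values in $|M(C,K)|$. If $y\in|\sigma|\cap|\tau|$, then $y\in|\rho|$ for the nonempty common face $\rho=\sigma\cap\tau$, both $\Sigma_\sigma$ and $\Sigma_\tau$ contain $C$ and $\rho$, and Step~2 shows that the two definitions of $h(y,t)$ agree. As $K$ is finite, $h\colon|K|\times[0,1]\to|M(C,K)|$ is continuous. It is the inclusion for $t=0$ and the constant map to $x$ for $t=1$.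
\end{proof}

\begin{remark}\label{rem:dim}
The hypothesis $\dim K\le d-1$ keeps $K$ away from the antipodes of $x$, and it cannot be dropped. If $K$ is an apartment containing $C$, then $M(C,K)=K$ by (B1) and (B2), and the inclusion is the identity of $S^d$. At the other extreme, $K=\Delta^{(d-1)}$ recovers (B4) for finite $\Delta$: a map $S^j\to|\Delta|$ with $j\le d-1$ can be deformed into $|\Delta^{(d-1)}|$ and then contracted. The lemma is this contraction with a record of which chambers it uses.
\end{remark}

\section{Many disjoint cones}\label{sec:disjoint}

From now until the end of Section~\ref{sec:retraction}, except in the final reduction, $\Delta$ is finite, thick and irreducible of dimension $d\ge1$, with $V=V(\Delta)$ and with $q,q_i,g,\nu$ as in Lemma~\ref{lem:count}.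

In the plane we exhibited disjoint paths by hand. In general we choose them greedily, and for this it is enough to know that a given vertex outside $K$ lies in only a small fraction of the cones $M(C,K)$. The reason is that a uniformly random chamber is reached from $\sigma$ by a random gallery, and a vertex not in $\sigma$ enters the gallery through a choice among at least $q$ equally likely options.

\begin{lemma}\label{lem:rare}
Let $\sigma$ be a nonempty simplex, $u$ a vertex not in $\sigma$, and $C$ a uniformly random chamber. Then
\[
\Pr\bigl(u\text{ is a vertex of some }E\in\Gamma(C,\sigma)\bigr)\le g/q .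
\]
\end{lemma}

\begin{proof}
Let $i$ be the type of $u$ and $J=I\setminus\operatorname{type}(\sigma)$. Fix a value $w$ of $\delta(\operatorname{proj}_\sigma C,C)$; by (B2) it is the shortest element of $W_Jw$. Let $\mathcal C_w$ be the set of chambers $C$ with $\delta(\operatorname{proj}_\sigma C,C)=w$. We prove the bound for $C$ uniform in $\mathcal C_w$; averaging over $w$ then gives the lemma. Fix a prefix $\alpha$ of $w$ and a reduced word $s_{i_1}\cdots s_{i_l}$ for $w$ whose first $k=\ell(\alpha)$ letters spell $\alpha$.

\emph{Chambers in $\mathcal C_w$ correspond to galleries.} Let $\mathcal G$ be the set of galleries $(E_0,\dots,E_l)$ of type $(i_1,\dots,i_l)$ with $E_0\in R_\sigma$. Send $C\in\mathcal C_w$ to the unique gallery of this type from $\operatorname{proj}_\sigma C$ to $C$, which exists by (B3). This map is injective because $C$ is the last chamber. To see that it is onto, take $(E_0,\dots,E_l)\in\mathcal G$ and put $C=E_l$, $D=\operatorname{proj}_\sigma C$. By (B3) and (B2),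
\[
w=\delta(E_0,C)=\delta(E_0,D)\,\delta(D,C),\qquad\delta(E_0,D)\in W_J,
\]
with lengths adding. So $\delta(D,C)$ lies in $W_Jw$ and has length $\ell(w)-\ell(\delta(E_0,D))$. Since $w$ is shortest in $W_Jw$, we get $\ell(\delta(E_0,D))=0$. Hence $E_0=D$, $C\in\mathcal C_w$, and the gallery is the image of $C$.

Thus the gallery attached to a uniform $C\in\mathcal C_w$ is uniform in $\mathcal G$. By Lemma~\ref{lem:count}(a) the number of ways to continue a partial gallery does not depend on the partial gallery. So $E_0$ is uniform in $R_\sigma$, and given $E_0,\dots,E_{j-1}$ the chamber $E_j$ is uniform among the $q_{i_j}$ chambers $i_j$-adjacent to $E_{j-1}$. By Lemma~\ref{lem:prefix}, $E_k$ is the chamber of $\Gamma(C,\sigma)$ at Weyl distance $\alpha$ from $\operatorname{proj}_\sigma C$.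

\emph{The probability that $u\in E_k$ is at most $1/q$.} The vertex of type $i$ changes only at steps of type $i$. There are three cases.
\begin{itemize}
\item $i\in\{i_1,\dots,i_k\}$. Let $j\le k$ be the last index with $i_j=i$. Then $E_k$ and $E_j$ have the same vertex of type $i$. Given $E_0,\dots,E_{j-1}$, the $q_i$ candidates for $E_j$ have distinct vertices of type $i$, so at most one contains $u$. The probability is at most $1/q_i$.
\item $i\notin\{i_1,\dots,i_k\}$ and $i\notin J$. The vertex of type $i$ of $E_k$ is that of $E_0$, which is a vertex of $\sigma$. It is not $u$, and the probability is $0$.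
\item $i\notin\{i_1,\dots,i_k\}$ and $i\in J$. Again $u\in E_k$ if and only if $u\in E_0$. As $\sigma$ has no vertex of type $i$, the $i$-panel of a chamber in $R_\sigma$ contains $\sigma$. So $R_\sigma$ is partitioned, according to the $i$-panel, into classes of $q_i+1$ chambers with distinct vertices of type $i$. At most one chamber per class contains $u$, and the probability is at most $1/(q_i+1)$.
\end{itemize}
By Lemma~\ref{lem:prefix} every chamber of $\Gamma(C,\sigma)$ arises from some prefix $\alpha$ of $w$, and there are at most $g$ prefixes.
\end{proof}

For $\emptyset\ne A\subseteq V$ let $K_A$ be the $(d-1)$-skeleton of the subcomplex of $\Delta$ induced on $A$. Its vertex set is $A$, it contains every subcomplex of dimension at most $d-1$ with vertices in $A$, and Lemma~\ref{lem:null} applies to it. Let $U(C,A)=V(M(C,K_A))\setminus A$ be the set of \emph{new vertices} of the cone.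

\begin{lemma}\label{lem:disjoint}
Let $N\ge1$, let $\emptyset\ne A\subseteq V$ with $|A|\le N$, and let $X$ be a $p$-random subcomplex of $\Delta$. Put $\eta=\bigl(2^Ng\,\varphi(N)\bigr)^{-1}$. Then
\[
\Pr\bigl(\text{no chamber }C\text{ satisfies }U(C,A)\subseteq V(X)\bigr)\le\bigl(1-p^{\varphi(N)}\bigr)^{\eta q}.
\]
\end{lemma}

\begin{proof}
Let $u\in V\setminus A$. Then $u$ lies in no simplex of $K_A$, and $K_A$ has at most $2^N$ simplices. By Lemma~\ref{lem:rare}, the fraction of chambers $C$ with $u\in U(C,A)$ is at most $2^Ng/q$.

Choose chambers $C_1,C_2,\dots$ one after another so that the sets $U(C_j,A)$ are pairwise disjoint. After $j$ choices their union has at most $j\varphi(N)$ elements by Lemma~\ref{lem:prefix}, all outside $A$. The fraction of chambers $C$ for which $U(C,A)$ meets this union is at most $j\varphi(N)2^Ng/q=j/(\eta q)$. As long as $j<\eta q$ this is less than $1$ and a further choice is possible, so we obtain $\lceil\eta q\rceil$ chambers. The events $U(C_j,A)\subseteq V(X)$ concern disjoint sets of at most $\varphi(N)$ vertices. They are independent, and each has probability at least $p^{\varphi(N)}$.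
\end{proof}

\section{The retraction and the proof of Theorem~\ref{thm:upper}}\label{sec:retraction}

We extend the identity of $X$ over the skeleta of $\Delta$. On the boundary of a new simplex the map is already defined and has its image in a small subcomplex of $X$; a cone in $X$ over that subcomplex lets us extend it. The image of a $k$-simplex will lie in a subcomplex with at most $N_k$ vertices, where
\[
N_0=1,\qquad N_{k+1}=\varphi\bigl((d+1)N_k\bigr),\qquad\text{and we put}\qquad N=(d+1)N_{d-1}.
\]
These numbers depend only on $d$. Since $\varphi(n)>n$, the sequence $N_k$ is strictly increasing and $N_k\ge k+1$. For $d=1$ we have $N=2$, matching the pairs of vertices in Section~\ref{sec:planes}.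

\begin{definition}
An induced subcomplex $X$ of $\Delta$ \emph{has enough cones} if $X\ne\emptyset$ and for every nonempty $A\subseteq V(X)$ with $|A|\le N$ there is a chamber $C$ with $M(C,K_A)\subseteq X$.
\end{definition}

\begin{proposition}\label{prop:retract}
If $X$ has enough cones, then $|X|$ is a retract of $|\Delta|$ and $X$ is $d$-spherical.
\end{proposition}

\begin{proof}
Fix $x_0\in V(X)$. For $A=\{x_0\}$ there is a chamber $C$ with $C\in M(C,K_A)\subseteq X$, so $\dim X=d$.

By induction on $k=0,\dots,d$ we construct a continuous map $r\colon|X\cup\Delta^{(k)}|\to|X|$ that is the identity on $|X|$, and for each nonempty simplex $\sigma$ of $\Delta$ with $\dim\sigma\le k$ a subcomplex $L_\sigma\subseteq X$ such that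
\begin{equation}\label{eq:carrier}
r(|\sigma|)\subseteq|L_\sigma|,\qquad\dim L_\sigma\le\dim\sigma,\qquad|V(L_\sigma)|\le N_{\dim\sigma}.
\end{equation}
The bound on the vertices keeps the sets to be coned off within size $N$. The bound on the dimension keeps them within the range of Lemma~\ref{lem:null}, which is necessary by Remark~\ref{rem:dim}.

For $\sigma\in X$ let $L_\sigma$ consist of $\sigma$ and its faces; then \eqref{eq:carrier} holds because $N_{\dim\sigma}\ge\dim\sigma+1$. For a vertex $v\notin X$ put $r(v)=x_0$ and $L_v=\{x_0\}$. This is the case $k=0$.

Let $0\le k\le d-1$, suppose $r$ is defined on $|X\cup\Delta^{(k)}|$, and let $\sigma\notin X$ have dimension $k+1$. Let $L$ be the union of the $L_\tau$ over the $k+2\le d+1$ faces $\tau$ of $\sigma$ of dimension $k$, and let $A=V(L)\subseteq V(X)$. By \eqref{eq:carrier},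
\[
r(|\partial\sigma|)\subseteq|L|,\qquad\dim L\le k\le d-1,\qquad1\le|A|\le(d+1)N_k\le N .
\]
Hence $L\subseteq K_A$, and there is a chamber $C$ with $Z:=M(C,K_A)\subseteq X$. By Lemma~\ref{lem:null} the inclusion $|K_A|\to|Z|$ is null-homotopic, so the map $r\colon|\partial\sigma|\to|Z|$ is null-homotopic and extends to $|\sigma|\to|Z|$. The boundary is mapped into $|L|\subseteq|Z^{(k+1)}|$, so by (T3) we may take the extension to have its image in $|Z^{(k+1)}|$. Use it as $r$ on $|\sigma|$ and put $L_\sigma=Z^{(k+1)}$. By Lemma~\ref{lem:prefix}, $Z$ has at most $\varphi((d+1)N_k)=N_{k+1}$ vertices, so \eqref{eq:carrier} holds. Doing this for all such $\sigma$, whose interiors are disjoint from each other and from $|X\cup\Delta^{(k)}|$, completes the step.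

For $k=d$ we obtain a retraction $r\colon|\Delta|\to|X|$. Let $f\colon S^j\to|X|$ with $0\le j\le d-1$. By (B4), $f$ extends to a map from the $(j+1)$-dimensional disk to $|\Delta|$, and composing with $r$ gives an extension with values in $|X|$. So $X$ is $(d-1)$-connected.
\end{proof}

\begin{proposition}\label{prop:bound}
Let $F=\varphi(N)$ and $\eta=(2^NgF)^{-1}$. If $X$ is a $p$-random subcomplex of $\Delta$, then
\begin{equation}\label{eq:bound}
\Pr(X\text{ is not }d\text{-spherical})\le e^{-p(q+1)}+\bigl((d+1)g\,q^\nu\bigr)^Ne^{-\eta p^Fq},
\end{equation}
where $g,\nu,N,F,\eta$ depend only on $d$.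
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:retract} it suffices to bound the probability that $X$ does not have enough cones. The chambers around a panel have distinct remaining vertices, so $|V|\ge q+1$ and $\Pr(X=\emptyset)\le(1-p)^{q+1}$. If $X\neq\emptyset$ does not have enough cones, there is a nonempty $A\subseteq V(X)$ with $|A|\le N$ and $M(C,K_A)\not\subseteq X$ for all $C$. Because $X$ is induced and contains $A$, the inclusion $M(C,K_A)\subseteq X$ is equivalent to $U(C,A)\subseteq V(X)$. So for fixed $A$ this event has probability at most $(1-p^F)^{\eta q}$ by Lemma~\ref{lem:disjoint}. Each nonempty $A$ with $|A|\le N$ is the set of entries of an $N$-tuple of vertices, so there are at most $|V|^N\le((d+1)gq^\nu)^N$ such sets by Lemma~\ref{lem:count}(b). Now use $1-s\le e^{-s}$.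
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
First let $\Delta$ be irreducible, with $t=\mathrm{th}(\Delta)$. If $d=0$, then $\Delta$ is a set of $t$ points and $X$ fails to be $0$-spherical only if it is empty, which has probability at most $(1-p)^t\le e^{-pt}$. If $d\ge1$ and $t\ge3$, use \eqref{eq:bound} with $q=t-1$. The function $q^{\nu N}e^{-\eta p^Fq/2}$ is bounded on $[1,\infty)$ by a constant depending only on $d$ and $p$, so the right side of \eqref{eq:bound} is at most $c_1e^{-c_2t}$ with $c_2=\min\{p,\eta p^F/2\}$ and a suitable $c_1$. Enlarging $c_1$ so that $c_1e^{-2c_2}\ge1$ covers the case $t=2$.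

Now let $\Delta=\Delta^1*\dots*\Delta^k$ be arbitrary, and choose $c_1,c_2$ that serve for irreducible buildings of all dimensions at most $d$. By Lemma~\ref{lem:join} and (B5),
\[
\Pr(X\text{ is not }d\text{-spherical})\le\sum_{j=1}^kc_1e^{-c_2\,\mathrm{th}(\Delta^j)}\le(d+1)\,c_1e^{-c_2\,\mathrm{th}(\Delta)} .\qedhere
\]
\end{proof}

\section{The lower bound}\label{sec:lower}

In this section $\Delta$ is any finite building, not necessarily thick, and $X$ is uniformly random in $\mathcal P(\Delta)$. We generalize the isolated point of Section~\ref{sec:planes}. There the point $a$ is a panel, the pair $\{a,\lambda\}$ is a $0$-sphere through it, and deleting the lines through $a$ prevents this sphere from bounding. In general the sphere is a wall. Put $h(e)=(e+1)g_e$; it bounds the number of vertices of an $e$-dimensional apartment whose Coxeter group has order at most $g_e$.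

\begin{lemma}\label{lem:wall}
Let $\Delta$ be a finite irreducible building of dimension $e$ and thickness $t$. Then $\tilde H_{e-1}(X)\ne0$ with probability at least $2^{-t-h(e)}$, and with probability at least $2^{-t-2}$ if $e=1$.
\end{lemma}

\begin{proof}
If $e=0$, then $X=\emptyset$ with probability $2^{-t}$, and $\tilde H_{-1}(\emptyset)\ne0$. Let $e\ge1$. Let $P$ be a panel that lies in exactly $t$ chambers, and let $T$ be the set of the $t$ vertices that complete $P$ to a chamber. Let $\Sigma$ be an apartment containing $P$ and let $Y$ be the wall of $\Sigma$ that contains $P$. It triangulates an $(e-1)$-sphere, and $P$ is one of its $(e-1)$-simplices.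

The sets $T$ and $V(Y)$ are disjoint. Suppose $u\in T\cap V(Y)$. The retraction $\Delta\to\Sigma$ of (B1) fixes every vertex of the chamber $P\cup\{u\}$, so this chamber belongs to $\Sigma$. All of its vertices lie on the hyperplane of $Y$, but the vertices of a chamber of $\Sigma$ form a basis, a contradiction.

So with probability $2^{-t-|V(Y)|}$ we have $V(Y)\subseteq V(X)$ and $T\cap V(X)=\emptyset$. In that case $Y\subseteq X$, because $X$ is induced, and $P$ is a face of no $e$-simplex of $X$. The boundary of any $e$-chain of $X$ then has coefficient $0$ on $P$, while the fundamental cycle of $Y$ in the augmented chain complex has coefficient $\pm1$ on $P$. This cycle is therefore not a boundary in $X$. Finally, $|V(Y)|=2\le h(1)$ if $e=1$, and $|V(Y)|\le|V(\Sigma)|\le h(e)$ if $e\ge2$.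
\end{proof}

A hole in one factor of a join does not yet give a hole in the join: if another factor $X^j$ is a single point, then $X$ is a cone. So the other factors must have homology too, with probability bounded below in terms of $d$ alone. Lemma~\ref{lem:wall} does not give this when a factor is much thicker than $\Delta$. Keeping a whole apartment does, except for polygons with long apartments; but these are not thick, and the lemma applies again.

\begin{lemma}\label{lem:nonacyclic}
Let $\Delta$ be a finite irreducible building of dimension $e$. With probability at least $2^{-h(e)}$ there is $i\le e$ with $\tilde H_i(X)\ne0$.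
\end{lemma}

\begin{proof}
Suppose $|W|\le g_e$. With probability at least $2^{-h(e)}$, $X$ contains all vertices of a fixed apartment, and hence the apartment. Its fundamental cycle is a nonzero $e$-cycle, and there are no $(e+1)$-simplices, so $\tilde H_e(X)\ne0$. If $|W|>g_e$, then $\Delta$ is a generalized $m$-gon with $m\ge9$, so $e=1$ and $\mathrm{th}(\Delta)=2$ by (B6). Lemma~\ref{lem:wall} gives $\tilde H_0(X)\ne0$ with probability at least $2^{-4}\ge2^{-h(1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Write $\Delta=\Delta^1*\dots*\Delta^k$ as in Section~\ref{sec:counting}, numbered so that $\mathrm{th}(\Delta^1)=\mathrm{th}(\Delta)$, and put $h_d=(d+1)\max_{e\le d}h(e)$. Apply Lemma~\ref{lem:wall} to $\Delta^1$ and Lemma~\ref{lem:nonacyclic} to the other factors. By independence, with probability at least $2^{-\mathrm{th}(\Delta)-h_d}$ we have $\tilde H_{d_1-1}(X^1)\ne0$ and $\tilde H_{i_j}(X^j)\ne0$ for $j=2,\dots,k$ and some $i_j\le d_j$. By (T2), $\tilde H_n(X)\ne0$ for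
\[
n=(d_1-1)+\sum_{j\ge2}i_j+(k-1)\le\sum_jd_j+k-2=d-1,
\]
and by (T4) $X$ is not $(d-1)$-connected. This proves the inequality.

If $\mathrm{th}(\Delta_n)\not\to\infty$, there is $t$ with $\mathrm{th}(\Delta_n)\le t$ for infinitely many $n$, and for these $n$ the ratio $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|$ is at most $1-2^{-t-h_d}$. If $\mathrm{th}(\Delta_n)\to\infty$, the ratio tends to $1$ by Theorem~\ref{thm:upper} with $p(v)\equiv\frac12$. The statement on the rate is the pair of bounds $2^{-\mathrm{th}(\Delta)-h_d}\le1-|\mathcal S(\Delta)|/|\mathcal P(\Delta)|\le c_1e^{-c_2\,\mathrm{th}(\Delta)}$.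
\end{proof}

\section{Small probabilities and links}\label{sec:strong}

The bound \eqref{eq:bound} is useful as long as $p^Fq$ is large compared with $\log q$, which leaves room for $p$ to decay. For $e\ge1$ let $F_e\ge1$ be the constant $F$ of Proposition~\ref{prop:bound} in dimension $e$, and put
\[
\varepsilon_d=\min\Bigl\{\tfrac12,\ \tfrac1{2F_1},\ \dots,\ \tfrac1{2F_d}\Bigr\}.
\]

\begin{proposition}\label{prop:small}
There are $c_3,c_4>0$, depending only on $d$, such that for every finite building $\Delta$ of dimension at most $d$, every $p\in(0,1]$ with $p\ge\mathrm{th}(\Delta)^{-\varepsilon_d}$ and every $p$-random subcomplex $X$ of $\Delta$,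
\[
\Pr(X\text{ is not }(\dim\Delta)\text{-spherical})\le c_3e^{-c_4\,\mathrm{th}(\Delta)^{1/2}} .
\]
\end{proposition}

\begin{proof}
The case $\mathrm{th}(\Delta)=2$ is absorbed in $c_3$, so let $\Delta$ be thick. Let $\Delta^j$ be an irreducible factor, of dimension $e\le d$ and thickness $t\ge\mathrm{th}(\Delta)\geq3$. Then $p\ge t^{-\varepsilon_d}$, so $pt\ge t^{1/2}$. If $e=0$, then $X^j$ is empty with probability at most $e^{-pt}\le e^{-t^{1/2}}$. If $e\ge1$, apply \eqref{eq:bound} in dimension $e$ with $q=t-1$. The first term is at most $e^{-t^{1/2}}$. In the second, $p^{F_e}q\ge t^{-1/2}(t-1)\ge\frac12t^{1/2}$, and $t^{\nu N}e^{-\eta t^{1/2}/4}$ is bounded in terms of $e$, so the term is at most a constant times $e^{-\eta t^{1/2}/4}$. Since $t\ge\mathrm{th}(\Delta)$, summing over the at most $d+1$ factors and using Lemma~\ref{lem:join} gives the claim.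
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Part (i) is Proposition~\ref{prop:small} applied to $\Delta_n$ and $p_n$.

For (ii), let $\Delta$ be a finite $d$-dimensional building and $X$ a $p$-random subcomplex. We treat two cases at once: in the first, $p$ is fixed and $f(t)=t$; in the second, $p\ge\mathrm{th}(\Delta)^{-\varepsilon_d}$ and $f(t)=t^{1/2}$. We show that $X$ fails to be homotopy Cohen--Macaulay of dimension $d$ with probability at most $ce^{-c'f(\mathrm{th}(\Delta))}$, where $c,c'>0$ depend only on $d$ and $p$ in the first case and only on $d$ in the second. This gives both assertions of (ii). As before we may assume that $\Delta$ is thick. The plan is a union bound over all links, and this again requires passing to irreducible factors.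

\emph{Reduction to the factors.} Suppose each $X^j$ is homotopy Cohen--Macaulay of dimension $d_j$. A simplex $\sigma\in X$ is a join of simplices $\sigma_j\in X^j$, and $\operatorname{lk}_X(\sigma)$ is the join of the links $\operatorname{lk}_{X^j}(\sigma_j)$. Its dimension is $\sum_j(d_j-|\sigma_j|)+k-1=d-|\sigma|$. The links with $|\sigma_j|=d_j+1$ are empty and do not contribute to the join, and the others are $(d_j-|\sigma_j|)$-spherical. If there is at least one of the latter, Lemma~\ref{lem:join} shows that $\operatorname{lk}_X(\sigma)$ is $(d-|\sigma|)$-spherical; if there is none, $|\sigma|=d+1$ and the link is empty. So $X$ is homotopy Cohen--Macaulay of dimension $d$.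

\emph{One factor.} Fix $j$ and write $e=d_j$, $t=\mathrm{th}(\Delta^j)\ge\mathrm{th}(\Delta)$. Let $\sigma$ be a simplex of $\Delta^j$ with $|\sigma|\le e$, possibly empty; chambers have empty links and need no attention. By (B5), $\Lambda=\operatorname{lk}_{\Delta^j}(\sigma)$ is a finite building of dimension $e-|\sigma|\le d$ with $\mathrm{th}(\Lambda)\ge t$. Let $X_\sigma$ be the subcomplex of $\Lambda$ induced on $V(X)\cap V(\Lambda)$; it is a $p$-random subcomplex of $\Lambda$. If $\sigma\in X^j$, then $\operatorname{lk}_{X^j}(\sigma)=X_\sigma$: a simplex $\tau$ disjoint from $\sigma$ has $\sigma\cup\tau\in X^j$ if and only if $\tau\in\Lambda$ and all vertices of $\tau$ lie in $V(X)$, because $X^j$ is induced. In the first case apply Theorem~\ref{thm:upper} to $\Lambda$. In the second case $p\ge\mathrm{th}(\Delta)^{-\varepsilon_d}\ge\mathrm{th}(\Lambda)^{-\varepsilon_d}$, and Proposition~\ref{prop:small} applies to $\Lambda$. Either way,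
\[
\Pr\bigl(\sigma\in X^j\text{ and }\operatorname{lk}_{X^j}(\sigma)\text{ is not }(e-|\sigma|)\text{-spherical}\bigr)\le c''e^{-c'''f(t)}
\]
with constants $c'',c'''>0$ of the required dependence. If $e=0$, only $\sigma=\emptyset$ occurs. If $e\ge1$, Lemma~\ref{lem:count}(b) bounds the number of $\sigma$ by $2^{e+1}g_et^{\nu}$ with $\nu=3^eg_e$, and $t^\nu e^{-c'''f(t)/2}$ is bounded. A union bound shows that $X^j$ fails to be homotopy Cohen--Macaulay of dimension $e$ with probability at most a constant times $e^{-c'''f(t)/2}\le e^{-c'''f(\mathrm{th}(\Delta))/2}$. Summing over the at most $d+1$ factors completes the proof.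
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Abramenko and Brown, \emph{Buildings}.

\bibitem{Ronan}
Ronan, \emph{Lectures on Buildings}.

\bibitem{SZ}
Eduard Schesler and Matthew C.~B. Zaremsky, \emph{Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups}, arXiv:2107.10958 (2021).

\end{thebibliography}
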